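# Borel reducibility without linear embedding for separable Fréchet spaces

## 1. Fréchet spaces, the relations $E(G)$, and Borel reducibility

All vector spaces are over $\mathbb R$, and $\omega=\{0,1,2,\dots\}$.

**Definition (paranorm, Fréchet space).** A *paranorm* on a vector space $W$ is a function $|\cdot|:W\to[0,\infty)$ with $|0|=0$, $|-w|=|w|$, $|w+w'|\le|w|+|w'|$, and such that $t_n\to t$ in $\mathbb R$ and $|w_n-w|\to0$ imply $|t_nw_n-tw|\to0$. It is *total* if $|w|=0$ only for $w=0$. A *Fréchet space* is a topological vector space whose topology is induced by a complete total paranorm, that is, a complete metrizable topological vector space.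

Local convexity is not part of this definition. Two examples show the range.

* $\mathbb R^\omega$ with $|x|=\sum_n2^{-n}\min(1,|x_n|)$. This is locally convex: the seminorms $x\mapsto\max_{n\le i}|x_n|$ give the topology.
* $L_p[0,1]$ with $0<p<1$ and paranorm $\int_0^1|f(t)|^p\,dt$. Subadditivity holds because $(s+t)^p\le s^p+t^p$ for $s,t\ge0$. This paranorm is *$p$-homogeneous*: replacing $f$ by $tf$ multiplies it by $|t|^p$. A space with a complete total $p$-homogeneous paranorm is a *$p$-Banach space*; its unit ball is a bounded neighborhood of $0$, so the space is locally bounded. We shall see in Section 8 that $L_p$ has no nonzero continuous linear functional, so it is not locally convex.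

When the topology is given by an increasing sequence of seminorms $\|\cdot\|_0\le\|\cdot\|_1\le\cdots$, we use the standard criterion: a linear map $T$ between two such spaces is continuous iff for every $h$ there are $i$ and $C$ with $\|Tx\|_h\le C\|x\|_i$.

**Definition (topological isomorphism, embedding).** Two Fréchet spaces are *topologically isomorphic* ($\cong$) if there is a linear homeomorphism between them. We say that $X$ *embeds* in $Y$ if $X$ is topologically isomorphic to a linear subspace of $Y$. Since $X$ is complete, the subspace is then automatically closed.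

Example: let $c$ be the Banach space of convergent real sequences and $c_0$ the subspace of null sequences. Then $c\cong c_0\oplus\mathbb R$ through $x\mapsto\big((x_k-\lim x)_k,\ \lim x\big)$, with inverse $(b,t)\mapsto(b_k+t)_k$.

**Definition (the relation $E(G)$).** Let $G$ be a Polish group. On $G^\omega$ put
$$x\,E(G)\,y\iff \lim_n x(n)y(n)^{-1}\ \text{ converges in }G .$$
Equivalently, $E(G)$ is the right coset relation $G^\omega/c(G)$, where $c(G)$ is the group of convergent sequences in $G$. A separable Fréchet space $X$ is a Polish group under addition, and then $x\,E(X)\,y$ means that the sequence $x(n)-y(n)$ converges in $X$.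

Example: for $X=\mathbb R$ the unbounded sequences $x(n)=n$ and $y(n)=n+\frac1{n+1}$ are equivalent, while $(0,0,0,\dots)$ and $(0,1,0,1,\dots)$ are not. Note also that $E(G\times H)$ is $E(G)\times E(H)$ after identifying $(G\times H)^\omega$ with $G^\omega\times H^\omega$, because a sequence of pairs converges iff both components do.

**Definition (Borel reducibility).** Let $E,F$ be equivalence relations on Polish spaces $A,B$. We write $E\le_BF$ if there is a Borel map $\varphi:A\to B$ with $a\,E\,a'\iff\varphi(a)\,F\,\varphi(a')$ for all $a,a'\in A$. We write $E\sim_BF$ if $E\le_BF$ and $F\le_BE$.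

Example, which we need later: *if $X$ is topologically isomorphic to a closed linear subspace of $Y$, then $E(X)\le_BE(Y)$.* Let $T:X\to Y$ be the embedding and put $\varphi(x)(n)=T(x(n))$. If $x(n)-y(n)$ converges in $X$, then $T(x(n))-T(y(n))$ converges in $Y$. Conversely, if $T(x(n)-y(n))$ converges in $Y$, its limit lies in $T(X)$ because $T(X)$ is closed, and applying $T^{-1}$ shows that $x(n)-y(n)$ converges in $X$.

So linear embedding gives Borel reduction. For Banach spaces there is a converse under one hypothesis.

**Rigid Theorem for Banach spaces (known).** Let $X,Y$ be separable Banach spaces such that $Y$ contains no closed linear subspace topologically isomorphic to $c_0$. Then $E(X)\le_BE(Y)$ iff $X$ is topologically isomorphic to a closed linear subspace of $Y$.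

Now the problem, which comes from Longyun Ding and Yang Zheng, "On equivalence relations induced by Polish groups admitting compatible two-sided invariant metrics", arXiv:2401.15556 (2024). *Let $X,Y$ be separable Fréchet spaces. Is it true that $E(X)\le_BE(Y)$ iff $X$ is topologically isomorphic to a closed linear subspace of $Y$?* The direction from right to left was just proved. We shall show that the other direction fails, already for locally convex spaces, and also for locally bounded ones.

## 2. Zero spaces, $\mathbb R^n$, and the pair $c$, $c_0\oplus\mathbb R$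

If $X=\{0\}$, then $E(X)$ has one class and reduces to every $E(Y)$, and $\{0\}$ embeds everywhere. If $Y=\{0\}$ and $E(X)\le_BE(Y)$, then $E(X)$ has only one class. But for $0\ne v\in X$ the sequences $(0,0,\dots)$ and $(0,v,0,v,\dots)$ are inequivalent, so $X=\{0\}$. The equivalence holds in both cases. For $X=\mathbb R^m$, $Y=\mathbb R^n$ the Rigid Theorem applies, since a finite-dimensional space contains no copy of $c_0$; it gives $E(\mathbb R^m)\le_BE(\mathbb R^n)$ iff $m\le n$.

A counterexample must have its room elsewhere. Look again at $c\cong c_0\oplus\mathbb R$: a convergent sequence is a null sequence together with its limit. Now let the limit lie in an infinite-dimensional space, but restrict where the $k$-th term may lie. Then subtracting the limit from the $k$-th term may no longer be allowed, and the splitting can break. This is the family of spaces we study.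

## 3. The spaces $c(W_k;W)$ and when they split

Let $W$ be a separable Fréchet space with complete paranorm $|\cdot|$, and let $W_0,W_1,\dots$ be closed linear subspaces of $W$. Put
$$X=c(W_k;W)=\Big\{(x_k)\in\prod_kW_k:\ \lim_kx_k\text{ exists in }W\Big\},\qquad c_0(W_k)=\{x\in X:\lim_kx_k=0\},$$
$$Y=c_0(W_k)\oplus W .$$
On $X$ and $c_0(W_k)$ we use the paranorm $|x|=\sup_k|x_k|$, and on $Y$ the maximum $|(b,w)|=\max(|b|,|w|)$. Write $\pi_k:X\to W_k$ for the coordinates and $q:X\to W$, $q(x)=\lim_kx_k$. Since $|\cdot|$ is continuous, $|\pi_kx|\le|x|$ and $|q(x)|\le|x|$.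

**These are separable Fréchet spaces.** Let $c(W)$ be the space of all convergent sequences in $W$ with the sup paranorm.

*Scalar multiplication.* Let $t_n\to t$ and $|x^n-x|\to0$ in $c(W)$. Write $t_nx^n-tx=t_n(x^n-x)+(t_n-t)x$. For the first term, let $|t_n|\le M$ for all $n$. Scalar multiplication on $W$ is continuous at each $(t',0)$ with $t'\in[-M,M]$, so by compactness of $[-M,M]$, for every $\varepsilon>0$ there is $\delta>0$ such that $|w|<\delta$ and $|t'|\le M$ imply $|t'w|<\varepsilon$. Apply this to $w=x^n_k-x_k$, uniformly in $k$. For the second term, the set $K=\{x_k:k\in\omega\}\cup\{\lim x_k\}$ is compact, so scalar multiplication is uniformly continuous on $[-1,1]\times K$, and $\sup_{w\in K}|(t_n-t)w|\to0$.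

*Completeness.* If $(x^n)$ is Cauchy, then $x^n_k\to x_k$ uniformly in $k$, and $|x_k-x_{k'}|\le2\sup_i|x_i-x^n_i|+|x^n_k-x^n_{k'}|$ shows that $(x_k)$ is Cauchy, hence convergent.

*Separability.* Let $D\subset W$ be countable and dense. The eventually constant sequences in $D$ are countably many. Given $x\in c(W)$ with limit $w$ and $\varepsilon>0$, choose $K$ with $|x_k-w|<\varepsilon$ for $k\ge K$, then approximate $x_0,\dots,x_{K-1},w$ from $D$ within $\varepsilon$; this gives a sequence within $2\varepsilon$ of $x$.

Finally $X$ and $c_0(W_k)$ are closed in $c(W)$, because the $W_k$ are closed and the coordinates and the limit map are continuous. So $X$, $c_0(W_k)$ and $Y$ are separable Fréchet spaces.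

If the topology of $W$ is given by increasing seminorms $\|\cdot\|_i$, we may take $|w|=\sum_i2^{-i}\min(1,\|w\|_i)$. For $0<\varepsilon\le1$, $|w|<2^{-i}\varepsilon$ implies $\|w\|_i<\varepsilon$; and $\|w\|_i<\varepsilon$ for all $i\le M$ implies $|w|<2\varepsilon+2^{-M}$. Applying this uniformly in $k$, we see that the topology of $X$ is given by $\|x\|_i=\sup_k\|x_k\|_i$.

**Examples.** With $W=W_k=\mathbb R$ we get $X=c$, $Y=c_0\oplus\mathbb R$. With $W=\ell_2$ and $W_k=\operatorname{span}(e_0,\dots,e_k)$, the space $X$ consists of convergent sequences in $\ell_2$ whose $k$-th term is supported on $\{0,\dots,k\}$. The limit itself need not lie in any $W_k$.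

**The first thing to try, and where it stops.** To compare $X$ with $Y$, imitate the case of $c$. We cannot use $x_k-q(x)$, since $q(x)\notin W_k$ in general. Suppose however that there is an equicontinuous sequence of linear maps $Q_k:W\to W_k$ with $Q_kw\to w$ for all $w\in W$. Then
$$x\mapsto\big((x_k-Q_kq(x))_k,\ q(x)\big) \tag{1}$$
is an isomorphism $X\cong Y$: the first component lies in $c_0(W_k)$ because $x_k\to q(x)$ and $Q_kq(x)\to q(x)$, equicontinuity makes the map continuous, and $(b,w)\mapsto(b_k+Q_kw)_k$ is a continuous inverse. For $\ell_2$ above, the coordinate projections are such a sequence, so there $X\cong Y$ and no counterexample results.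

Without such $Q_k$ the map (1) is not available. If the $W_k$ increase with dense union, each single $w$ is still a limit of some $w_k\in W_k$ (choose $w_k$ with $|w-w_k|$ within $\frac1{k+1}$ of the distance from $w$ to $W_k$), but this choice is made for one $w$ at a time, with no linearity or continuity. A counterexample of the form $(X,Y)$ therefore requires that no sequence $(Q_k)$ exist. For finite-dimensional $W_k$ this is a failure of a bounded approximation property of $W$ along $(W_k)$.

Here are the results to be proved.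

**Theorem 1.** For all $W,(W_k)$ as above, $E(X)\le_BE(Y)$, via a continuous linear map $X^\omega\to Y^\omega$.

**Theorem 2.** There are a separable locally convex Fréchet space $W$ and finite-dimensional subspaces $W_0\subset W_1\subset\cdots$ with dense union such that $X$ is not topologically isomorphic to any linear subspace of $Y$. Hence $E(X)\le_BE(Y)$, but $X$ does not embed in $Y$.

**Theorem 3.** With the same $W$, $(W_k)$, put $X'=X\oplus W$. Then $E(X')\sim_BE(Y)$, and $Y$ is topologically isomorphic to a closed subspace of $X'$, but $X'$ is not topologically isomorphic to any subspace of $Y$. So even Borel bireducibility does not imply mutual embeddability.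

**Theorem 4.** Let $0<p<1$, $W=L_p[0,1]$, and let $W_k$ be the space of step functions on the dyadic intervals of length $2^{-k}$. Then $X,Y$ are separable $p$-Banach spaces, $E(X)\le_BE(Y)$, $X$ does not embed in $Y$, and the conclusion of Theorem 3 holds for this $W$ too.

Theorem 2 answers the question in the negative. The case of Banach spaces $Y$ containing $c_0$, which is exactly the locally convex and locally bounded case not covered by the Rigid Theorem, is not settled here.

## 4. The reduction $E(X)\le_BE(Y)$: diagonal terms in place of $Q_kq(x)$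

Why might $E(X)\le_BE(Y)$ hold without the maps $Q_k$? A reduction acts on a whole sequence $z=(z(n))_n$ in $X$, and only has to recognize whether $z$ converges. If $z(n)\to z_\infty$, then the *diagonal terms* $\pi_k(z(k))$ lie in $W_k$ and converge to $q(z_\infty)$, since $|\pi_kz(k)-\pi_kz_\infty|\le|z(k)-z_\infty|\to 0$. So the sequence itself supplies what $Q_kq(z_\infty)$ was supposed to supply. We subtract $\pi_k(z(k))$ from the $k$-th coordinate, at the times $n\ge k$ when $z(k)$ is already visible.

**Construction of $\varphi$.** For $x\in X^\omega$ define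

* $\alpha(x)(n)=q(x(n))\in W$;
* $\beta(x)(n)\in c_0(W_k)$ by $\beta(x)(n)_k=\pi_k(x(n)-x(k))$ for $k\le n$ and $\beta(x)(n)_k=0$ for $k>n$;
* $\gamma(x)(s)=\pi_{k_s}(x(n_s))-q(x(n_s))\in W$, where $(n_s,k_s)_{s\in\omega}$ enumerates $\{(n,k):k\ge n\}$.

Why is $\gamma$ there? Take $W=W_k=\mathbb R$ and let $z(n)\in c$ be the sequence with entry $1$ in place $n+1$ and $0$ elsewhere. Then $\alpha(z)=0$. Also $\pi_kz(n)=0$ for $k\le n$, so $\beta(z)=0$. Yet $\|z(n)-z(m)\|_\infty=1$ for $n\ne m$. The pair $(\alpha,\beta)$ does not see the coordinates $k>n$ of $z(n)$; $\gamma$ monitors them, and here it takes the value $1$ at every pair $(n,n+1)$.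

We want to require that $\alpha$ and $\beta$ converge and that $\gamma\to0$. Interleaving encodes this as convergence of one sequence:
$$\varphi(x)(2s)=\big(\beta(x)(s),\ \alpha(x)(s)\big),\qquad \varphi(x)(2s+1)=\big(\beta(x)(s),\ \alpha(x)(s)+\gamma(x)(s)\big).$$

**Step 1: reduce to a statement about one sequence.** Each coordinate of $\varphi(x)$ depends linearly and continuously on finitely many of the $x(n)$, so $\varphi:X^\omega\to Y^\omega$ is continuous and linear. Hence $\varphi(x)-\varphi(y)=\varphi(x-y)$, and it suffices to show that $z\in X^\omega$ converges iff $\varphi(z)$ converges. If $\varphi(z)$ converges, the even terms show that $\alpha(z),\beta(z)$ converge, and comparing odd with even terms gives $\gamma(z)\to0$. The converse is clear. So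
$$\varphi(z)\text{ converges}\iff\alpha(z),\beta(z)\text{ converge and }\gamma(z)\to0. \tag{2}$$
Moreover $\gamma(z)\to0$ means: for each $\varepsilon>0$ only finitely many pairs $(n,k)$ with $k\ge n$ satisfy $|\pi_kz(n)-qz(n)|\ge\varepsilon$.

**Step 2: if $z(n)\to z_\infty$ in $X$, then $\varphi(z)$ converges.** We check the three conditions. First, $\alpha(z)(n)\to q(z_\infty)$.

Put $b_k=\pi_k(z_\infty-z(k))\in W_k$. Since $|b_k|\le|z_\infty-z(k)|\to0$, we have $b\in c_0(W_k)$. For $k\le n$,
$$|\beta(z)(n)_k-b_k|=|\pi_k(z(n)-z_\infty)|\le|z(n)-z_\infty|,$$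
and for $k>n$ the left side is $|b_k|\le\sup_{k'>n}|b_{k'}|$. Both bounds are uniform in $k$ and tend to $0$, so $\beta(z)(n)\to b$.

For $\gamma$,
$$\sup_{k\ge n}|\pi_kz(n)-qz(n)|\le2|z(n)-z_\infty|+\sup_{k\ge n}|\pi_kz_\infty-qz_\infty|\longrightarrow0\qquad(n\to\infty).$$
So given $\varepsilon$, bad pairs occur only for finitely many $n$, and for each fixed $n$ there are finitely many bad $k$ because $\pi_kz(n)\to qz(n)$. Hence $\gamma(z)\to0$.

**Step 3: if $\varphi(z)$ converges, then $z$ is Cauchy.** Let $\varepsilon>0$. By (2) choose $N_0$ such that for all $m,n\ge N_0$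
$$|qz(n)-qz(m)|<\varepsilon,\qquad|\beta(z)(n)-\beta(z)(m)|<\varepsilon,\qquad|\pi_kz(n)-qz(n)|<\varepsilon\ \text{ for all }k\ge n;$$
for the last one take $N_0$ above the first entries of the finitely many bad pairs. Let $N_0\le n<m$ and $k\in\omega$. We bound $|\pi_k(z(m)-z(n))|$ according to the position of $k$.

* If $k\le n$, the diagonal term cancels: $\pi_k(z(m)-z(n))=\beta(z)(m)_k-\beta(z)(n)_k$, of size $<\varepsilon$.
* If $n<k\le m$, then $\beta(z)(n)_k=0$, so $|\pi_kz(m)-\pi_kz(k)|=|\beta(z)(m)_k-\beta(z)(n)_k|<\varepsilon$. Further $|\pi_kz(k)-qz(k)|<\varepsilon$ (the pair $(k,k)$, with $k\ge N_0$), $|qz(k)-qz(n)|<\varepsilon$, and $|qz(n)-\pi_kz(n)|<\varepsilon$ (the pair $(n,k)$). In total $<4\varepsilon$.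
* If $k>m$, then $|\pi_kz(m)-qz(m)|$, $|qz(m)-qz(n)|$ and $|qz(n)-\pi_kz(n)|$ are all $<\varepsilon$. In total $<3\varepsilon$.

So $|z(m)-z(n)|\le4\varepsilon$ for $N_0\le n<m$. Thus $z$ is Cauchy and converges in the complete space $X$. This proves Theorem 1. $\square$

It remains to choose $W$ and $(W_k)$ so badly that $X$ does not embed in $Y$ at all. Excluding the maps $Q_k$ excludes only the one isomorphism (1). The plan is to show that an *arbitrary* embedding $X\to Y$ yields linear maps $R_k:V\to W_k$ on $V=\bigcup_kW_k$ that are equicontinuous and satisfy a lower bound, and to choose $W$ so that no such $R_k$ exist.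

## 5. A Köthe-type $\ell_1$ space with vanishing Cauchy sequences

**Toy model.** On $c_{00}$, the finitely supported sequences $(x_n)_{n\ge1}$, consider
$$p(x)=\sum_n2^{-n}|x_n|,\qquad p^+(x)=p(x)+\Big|\sum_nx_n\Big|.$$
The unit vectors satisfy $p(e_n)=2^{-n}\to0$ and $p^+(e_n-e_m)=2^{-n}+2^{-m}$ for $n\ne m$, so $(e_n)$ is $p^+$-Cauchy. But $p^+(e_n)\ge1$. In the completion for $p^+$ the sequence has a nonzero limit that $p$ does not see. We build one Fréchet space in which this happens between norm $J$ and norm $J+1$ for every $J$, with the Cauchy property persisting up to any prescribed norm $L$. It cannot persist for all norms: such a sequence would then have to converge in the space, while all its coordinates tend to $0$. So for each block the weights must eventually become $1$.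

**Definition of $W$.** Let $I=\{(j,l,n):j\ge0,\ l,n\ge1\}$. For $i\ge0$ put
$$a^i_{j,l,n}=\begin{cases}1&\text{if }l<i-j,\\2^{-n}&\text{if }l\ge i-j,\end{cases}\qquad p_i(x)=\sum_{(j,l,n)\in I}a^i_{j,l,n}|x_{j,l,n}|\quad(x\in\mathbb R^I).$$
The weights are nondecreasing in $i$ and nonincreasing in $l$. If $p_i(x)<\infty$ for all $i$, then, since the weight on block $(j,l)$ is $1$ for $i=j+l+1$,
$$\sum_n|x_{j,l,n}|\le p_{j+l+1}(x)<\infty, \tag{3}$$
so $f_{j,l}(x)=\sum_nx_{j,l,n}$ is defined and $|f_{j,l}|\le p_{j+l+1}$. Let
$$W=\Big\{x:\ \|x\|_i:=p_i(x)+\sum_{j<i}\sum_{l\ge1}|f_{j,l}(x)|<\infty\ \text{ for all }i\Big\}.$$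
All weights are positive, so $\|\cdot\|_0\le\|\cdot\|_1\le\cdots$ are *norms* on $W$.

How to read this: on block $(j,l)$ the norm $\|\cdot\|_i$ is of type $p$ for $i\le j$, of type $p^+$ for $j<i\le j+l$, and for $i>j+l$ it contains the full $\ell_1$ norm of the block.

**(5a) Each norm comes from $\ell_1$.** The map $\Phi_i(x)=\big((a^i_{j,l,n}x_{j,l,n})_I,\ (f_{j,l}(x))_{j<i,\,l\ge1}\big)$ is linear from $W$ into an $\ell_1$ space over a countable index set, and $\|\Phi_ix\|_{\ell_1}=\|x\|_i$ by definition. This will let us use Schur's theorem.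

**(5b) $W$ is complete.** Let $(x^m)$ be Cauchy for all the norms. Then $\Phi_i(x^m)$ converges in $\ell_1$ for each $i$. The first components converge coordinatewise to $a^ix$ for one $x\in\mathbb R^I$, the same for all $i$, so $p_i(x)<\infty$ and $p_i(x^m-x)\to0$ for all $i$. By (3), $f_{j,l}(x^m)\to f_{j,l}(x)$ for all $j,l$. So the $\ell_1$ limit of the second components is $(f_{j,l}(x))_{j<i,l}$. Hence $x\in W$ and $\|x^m-x\|_i\to0$.

**(5c) $c_{00}(I)$ is dense, so $W$ is separable.** Let $x\in W$, fix $i$, and let $x'$ be the restriction of $x$ to $\{j\le M,\ l\le M,\ n\le M'\}$ with $M\ge i$. For $j<i$ we have $f_{j,l}(x-x')=\sum_{n>M'}x_{j,l,n}$ if $l\le M$, and $f_{j,l}(x-x')=f_{j,l}(x)$ if $l>M$. As all weights are at most $1$,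
$$\|x-x'\|_i\le\sum_{j>M\text{ or }l>M}a^i_{j,l,n}|x_{j,l,n}|+2\sum_{j,l\le M}\ \sum_{n>M'}|x_{j,l,n}|+\sum_{j<i}\sum_{l>M}|f_{j,l}(x)|.$$
The first and third terms are tails of convergent series and are small for large $M$. With $M$ fixed, the second is small for large $M'$ by (3). The finitely supported vectors with rational entries are then a countable dense set.

**(5d) Vanishing Cauchy sequences.** *For every $J\ge0$ and every $L\ge J+1$ there are $w_n\in c_{00}(I)$ with*
$$\|w_n\|_J\to0,\qquad(w_n)\text{ is }\|\cdot\|_L\text{-Cauchy},\qquad\|w_n\|_{J+1}\ge1. \tag{4}$$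
Take $w_n=e_{J,L-J,n}$; here $l=L-J\ge1$. In $\|\cdot\|_J$ the weight is $2^{-n}$, since $l\ge J-J=0$, and only $f_{j,l}$ with $j<J$ occur, so $\|w_n\|_J=2^{-n}$. In $\|\cdot\|_L$ the weight is again $2^{-n}$, since $l\ge L-J$, and $f_{J,L-J}(w_n-w_m)=1-1=0$; so $\|w_n-w_m\|_L=2^{-n}+2^{-m}$ for $n\ne m$. Finally $\|w_n\|_{J+1}\ge|f_{J,L-J}(w_n)|=1$, since $J<J+1$.

**(5e) $W\oplus W\cong W$.** Restricting $x\in W$ to even $l$ and to odd $l$ splits $\|x\|_i$ into a sum of two norms, so $W$ is the topological direct sum of its even and odd parts. We show that each part is isomorphic to $W$. Relabel $l=2l'$, respectively $l=2l'-1$, and write $\|\cdot\|_i^{ev}$, $\|\cdot\|_i^{od}$ for the transported norms; they have weights $a^i_{j,2l',n}$ and $a^i_{j,2l'-1,n}$ and the same functionals $f_{j,l'}$, $j<i$. Since $l'\le2l'-1<2l'$ and weights are nonincreasing in $l$, both transported norms are at most $\|\cdot\|_i$. Conversely, $l'<i-j$ implies $2l'-1<2l'<2i-2j\le2i-j$, so $a^i_{j,l',n}\le a^{2i}_{j,2l',n}\le a^{2i}_{j,2l'-1,n}$; also $j<i$ implies $j<2i$. Hence $\|\cdot\|_i\le\|\cdot\|^{ev}_{2i}$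 and $\|\cdot\|_i\le\|\cdot\|^{od}_{2i}$. So the relabelings are isomorphisms onto $W$.

**The subspaces.** Fix an enumeration of $I$ and let $W_k$ be the span of the first $k+1$ unit vectors. Then $W_0\subset W_1\subset\cdots$ are finite-dimensional and $V:=\bigcup_kW_k=c_{00}(I)$ is dense in $W$.

## 6. An embedding of $X$ into $Y$ would give maps $R_k:V\to W_k$ that cannot exist

We prove Theorem 2. Suppose $T=(A,B):X\to c_0(W_k)\oplus W$ is linear and a homeomorphism onto its image. Let $A_k$ be the $k$-th coordinate of $A$, and put $\|(b,w)\|_h=\max(\sup_k\|b_k\|_h,\|w\|_h)$. Continuity of $T$ and of $T^{-1}$ on the image says: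
$$\text{for all }h\text{ there are }\rho(h),C_h\text{ with }\ \|Tx\|_h\le C_h\|x\|_{\rho(h)}\ \text{ for all }x\in X; \tag{5}$$
$$\text{for all }i\text{ there are }h,D\text{ with }\ \|x\|_i\le D\|Tx\|_h\ \text{ for all }x\in X. \tag{6}$$

**Test vectors.** For $w\in W_m$ and a real convergent sequence $a\in c$, let $a\odot w\in X$ have coordinates $(a\odot w)_k=a_kw$ for $k\ge m$ and $0$ for $k<m$. This lies in $X$ because $W_m\subset W_k$ for $k\ge m$, and $\|a\odot w\|_i\le\|a\|_\infty\|w\|_i$. For $j\ge m$ let $y_j(w)=1_{[j,\infty)}\odot w$: it is $0$ before place $j$ and $w$ from place $j$ on. It does not depend on which $m\le j$ with $w\in W_m$ is used, and $\|y_j(w)\|_i=\|w\|_i$.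

All $y_j(w)$ have limit $w$ under $q$, while every fixed coordinate of $y_j(w)$ is eventually $0$. If $T$ were the map (1), we would have $A_ky_j(w)=-Q_kw$ for $j>k$. So $\lim_jA_ky_j(w)$ is where to look for a substitute for $Q_k$ (up to sign).

**Step 1: the limits $R_kw=\lim_jA_ky_j(w)$.** *For $w\in V$ and each $k$ the limit $R_kw:=\lim_jA_ky_j(w)$ exists in $W_k$. The map $R_k:V\to W_k$ is linear, and*
$$\|R_kw\|_h\le C_h\|w\|_{\rho(h)}\qquad\text{for all }k,h. \tag{7}$$
Let $w\in W_m$ and let $g$ be a linear functional on the finite-dimensional space $W_k$. Then $|g(u)|\le c\|u\|_0$ on $W_k$ for some $c$. For all choices of signs,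
$$\sum_{j=m}^{M}\pm\big(y_j(w)-y_{j+1}(w)\big)=a\odot w\quad\text{with }\|a\|_\infty\le1,$$
because $y_j(w)-y_{j+1}(w)$ is $w$ in place $j$ and $0$ elsewhere. By (5), $|gA_k(a\odot w)|\le cC_0\|w\|_{\rho(0)}$. Choosing the signs suitably gives $\sum_{j=m}^{M}|gA_k(y_j(w)-y_{j+1}(w))|\le cC_0\|w\|_{\rho(0)}$ for every $M$. So the telescoping series converges absolutely and $gA_ky_j(w)$ converges. This holds for every $g$, so $A_ky_j(w)$ converges in $W_k$. Linearity of $R_k$ holds because $y_j(w)$ is linear in $w$ for large $j$, and (7) follows from $\|A_ky_j(w)\|_h\le C_h\|y_j(w)\|_{\rho(h)}=C_h\|w\|_{\rho(h)}$.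

**Step 2: the component $B$ has limits too.** *For $w\in V$ the sequence $By_j(w)$ converges in $W$, to $Uw$ say.* This allows us to cancel $B$ in Step 3. Let $w\in W_m$. If the sequence does not converge, it is not Cauchy, since $W$ is complete. So for some $i$ and $\delta>0$ there are $m\le m_1<n_1<m_2<n_2<\cdots$ with $\|B(y_{m_s}(w)-y_{n_s}(w))\|_i\ge\delta$ for all $s$. Here $y_{m_s}(w)-y_{n_s}(w)=1_{[m_s,n_s)}\odot w$. The map $a\mapsto\Phi_iB(a\odot w)$ from $c_0$ to an $\ell_1$ space is linear and bounded, by (5a) and (5), hence weakly continuous. The vectors $1_{[m_s,n_s)}$ are weakly null in $c_0$: for $(h_k)\in\ell_1=c_0^*$, disjointness of the intervals gives $\sum_{k\in[m_s,n_s)}h_k\to0$. So their images are weakly null in $\ell_1$, and by Schur's theorem they tend to $0$ in norm. But their norms are $\|B(1_{[m_s,n_s)}\odot w)\|_i\ge\delta$, a contradiction.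

**Step 3: the lower bound.** *If $h,D$ are as in (6) for $i$, then*
$$\|w\|_i\le D\,\sup_k\|R_kw\|_h\qquad\text{for all }w\in V. \tag{8}$$
This replaces the condition $Q_kw\to w$. The supremum is finite by (7).

Let us see first what the obvious vector gives. Let $w\in W_m$, write $y_j=y_j(w)$, and put $M=C_h\|w\|_{\rho(h)}$, so $\|A_ky_j\|_h\le M$ for all $k$ and $j\ge m$. Take $x=y_{j_1}-y_{j_2}$ with $j_1$ large and $j_2$ much larger. Then $\|x\|_i\ge\|w\|_i$, and $Bx$ is small by Step 2. But $A_ky_{j_1}$ need not be near $R_kw$ or near $0$ for all $k$: it is near $R_kw$ for small $k$, near $0$ for large $k$, and in the transition range of $k$ we know only that its norm is $\le M$. So we obtain $\|w\|_i\le D(\sup_k\|R_kw\|_h+M+\text{small})$. This says nothing, since (5) and (6) applied to $y_j$ already give $\|w\|_i\le DM$. The remedy is to average $r$ positive and $r$ negative terms whose transition ranges are disjoint. Then each $k$ meets at most one transition, and it contributes only $M/r$.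

Fix $r\ge1$ and $\eta>0$, and put $K_0=0$. For $s=1,\dots,2r$ choose in turn, with $m\le j_1<j_2<\cdots<j_{2r}$:

* $j_s$ so large that $\|A_ky_{j_s}-R_kw\|_h<\eta$ for all $k<K_{s-1}$ (finitely many $k$, Step 1) and $\|By_{j_s}-Uw\|_h<\eta$ (Step 2);
* then $K_s>K_{s-1}$ with $\|A_ky_{j_s}\|_h<\eta$ for all $k\ge K_s$, which is possible because $Ay_{j_s}\in c_0(W_k)$.

Let $\sigma_t=1$ for $t\le r$ and $\sigma_t=-1$ for $r<t\le2r$, and put
$$x=\frac1r\sum_{t=1}^{2r}\sigma_ty_{j_t}.$$

*$x$ is large.* In place $k=j_r$ the vector $y_{j_t}$ equals $w$ for $t\le r$ and $0$ for $t>r$. So the coordinate of $x$ there is $w$, and $\|x\|_i\ge\|w\|_i$.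

*$A_kx$ is controlled.* Let $K_{s-1}\le k<K_s$ with $1\le s\le2r$. If $t<s$, then $k\ge K_t$ and $\|A_ky_{j_t}\|_h<\eta$. If $t>s$, then $k<K_{t-1}$ and $\|A_ky_{j_t}-R_kw\|_h<\eta$. For $t=s$ the norm is at most $M$. Hence
$$\|A_kx\|_h\le\frac1r\Big(\Big|\sum_{t>s}\sigma_t\Big|\,\|R_kw\|_h+2r\eta+M\Big)\le\|R_kw\|_h+2\eta+\frac Mr,$$
where $|\sum_{t>s}\sigma_t|\le r$: the sum is $-s$ if $s\le r$ and $-(2r-s)$ if $s\ge r$. For $k\ge K_{2r}$ all terms are $<\eta$ and $\|A_kx\|_h\le2\eta$.

*$Bx$ is small.* Since $\sum_t\sigma_t=0$, we have $Bx=\frac1r\sum_t\sigma_t(By_{j_t}-Uw)$, so $\|Bx\|_h\le2\eta$.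

By (6), $\|w\|_i\le\|x\|_i\le D\|Tx\|_h\le D\big(\sup_k\|R_kw\|_h+2\eta+M/r\big)$. The numbers $M$, $D$ do not depend on $r,\eta$. Let $\eta\to0$ and $r\to\infty$ to get (8).

**Step 4: contradiction with (4).** Choose the indices in this order: $J=\rho(0)$; then $i=J+1$; then $h,D$ as in (6) for this $i$; then $L=\max(\rho(h),J+1)$. Take $(w_n)\subset V$ from (5d) for $J,L$.

For each fixed $k$, (7) with index $0$ gives $\|R_kw_n\|_0\le C_0\|w_n\|_J\to0$. Since $\|\cdot\|_0$ is a *norm* on the *finite-dimensional* space $W_k$, it is equivalent there to $\|\cdot\|_h$, so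
$$\|R_kw_n\|_h\to0\quad(n\to\infty)\qquad\text{for each fixed }k.$$
This is not yet uniform in $k$, because the equivalence constants depend on $k$. The Cauchy property makes it uniform. By (7) with index $h$,
$$\|R_kw_n-R_kw_{n'}\|_h\le C_h\|w_n-w_{n'}\|_{\rho(h)}\le C_h\|w_n-w_{n'}\|_L\qquad\text{for all }k.$$
For each $k$ let $n'\to\infty$; then $R_kw_{n'}$ disappears and
$$\sup_k\|R_kw_n\|_h\le C_h\limsup_{n'\to\infty}\|w_n-w_{n'}\|_L .$$
The right side tends to $0$ as $n\to\infty$. By (8), $\|w_n\|_{J+1}\le D\sup_k\|R_kw_n\|_h\to0$, which contradicts $\|w_n\|_{J+1}\ge1$.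

So $X$ is not topologically isomorphic to any linear subspace of $Y$. Together with Theorem 1 this proves Theorem 2, and the answer to the question is no. $\square$

## 7. Adding a copy of $W$: bireducible spaces that do not embed in each other

We prove Theorem 3, with $X'=X\oplus W$.

**Step 1: $Y$ sits in $X'$.** Since $c_0(W_k)$ is a closed subspace of $X$, the space $Y=c_0(W_k)\oplus W$ is a closed subspace of $X\oplus W=X'$. By the example after the definition of reducibility, $E(Y)\le_BE(X')$.

**Step 2: $E(X')\le_BE(Y)$.** Let $\varphi$ be the reduction of Theorem 1. Since $E(G\times H)$ is $E(G)\times E(H)$, the map $\varphi\times\mathrm{id}$ reduces $E(X\oplus W)$ to $E(Y\oplus W)$. By (5e), $Y\oplus W=c_0(W_k)\oplus W\oplus W\cong c_0(W_k)\oplus W=Y$, and topologically isomorphic spaces have bireducible relations. Hence $E(X')\le_BE(Y)$, and with Step 1, $E(X')\sim_BE(Y)$.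

**Step 3: $X'$ does not embed in $Y$.** An embedding of $X'$ would restrict to an embedding of $X\subset X'$, contrary to Theorem 2. $\square$

## 8. The spaces over $L_p[0,1]$, $0<p<1$

We prove Theorem 4. Write $N(f)=\int_0^1|f(t)|^p\,dt$ on $W=L_p[0,1]$; so $N$ is subadditive and $N(tf)=|t|^pN(f)$. On $X$ and $c_0(W_k)$ put $N(x)=\sup_kN(x_k)$, and on $Y$ use the maximum. These paranorms are complete and $p$-homogeneous, so by Section 3 the spaces $X,Y$ are separable $p$-Banach spaces. The $W_k$ are finite-dimensional and increasing, and $V=\bigcup_kW_k$ is dense in $L_p$, because continuous functions are dense and are uniform limits of dyadic step functions. By Theorem 1, $E(X)\le_BE(Y)$.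

The proof of non-embedding follows Section 6, with two replacements. The limits $R_k$ will be $0$ because $L_p$ has no continuous functionals, so no special sequence (4) is needed. And Schur's theorem is replaced by Khinchine's inequality.

**Step 1: $W^*=\{0\}$.** Let $g$ be a continuous linear functional on $L_p$. By homogeneity $|g(f)|\le C\,N(f)^{1/p}$ for some $C$. Given $f$ and $M\ge1$, cut $[0,1]$ into $M$ intervals each carrying $\int|f|^p=N(f)/M$. Summing over the pieces,
$$|g(f)|\le M\,C\,\big(N(f)/M\big)^{1/p}=C\,N(f)^{1/p}M^{1-1/p}\to0\qquad(M\to\infty),$$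
since $1/p>1$. So $g=0$.

**Step 2: set-up.** Suppose $T=(A,B):X\to Y$ is linear and a homeomorphism onto its image. By continuity of $T$ and of its inverse and by homogeneity, there are $\delta,C>0$ with
$$\delta N(x)\le N(Tx)\le C\,N(x)\qquad\text{for all }x\in X. \tag{9}$$
Define $a\odot w$ and $y_j(w)$ as in Section 6; now $N(a\odot w)\le\|a\|_\infty^pN(w)$ and $N(y_j(w))=N(w)$. Let $1\in W_0$ be the constant function, and write $y_j=y_j(1)$, so $N(y_j)=1$.

**Step 3: $A_ky_j\to0$ as $j\to\infty$, for each $k$.** We first show that $f(y_j(w))\to0$ for every continuous linear functional $f$ on $X$ and $w\in V$. Put $\|f\|=\sup_{N(x)\le1}|f(x)|$, which is finite by homogeneity; then $|f(x)|\le\|f\|N(x)^{1/p}$. For $w\in W_m$ and all signs, $\big|f\big(\sum_{j=m}^{M}\pm(y_j(w)-y_{j+1}(w))\big)\big|\le\|f\|N(w)^{1/p}$, so $\sum_j|f(y_j(w)-y_{j+1}(w))|<\infty$ and $g(w)=\lim_jf(y_j(w))$ exists. The functional $g$ is linear on $V$ with $|g(w)|\le\|f\|N(w)^{1/p}$. Hence it is uniformly continuous on the dense subspace $V$ and extends to an element of $W^*$. By Step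 1, $g=0$.

Now let $u$ be a linear functional on the finite-dimensional space $W_k$. Then $u\circ A_k$ is a continuous linear functional on $X$, so $u(A_ky_j)\to0$. As this holds for every $u$, $A_ky_j\to0$ in $W_k$.

**Step 4: $By_j$ converges in $W$.** Otherwise the sequence is not Cauchy, and there are $\delta'>0$ and $m_1<n_1<m_2<n_2<\cdots$ with $N(f_s)\ge\delta'$ for $f_s=B(1_{[m_s,n_s)}\odot1)$, $s\ge1$. For all signs, $\sum_{s\le r}\pm f_s=B(a\odot1)$ with $\|a\|_\infty\le1$, so $N\big(\sum_{s\le r}\pm f_s\big)\le C$ by (9). Khinchine's inequality gives a constant $\kappa_p>0$ such that, for real $c_1,\dots,c_r$, the average of $|\sum_s\pm c_s|^p$ over all signs is at least $\kappa_p(\sum_sc_s^2)^{p/2}$. Apply this pointwise and integrate: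
$$\kappa_p\int_0^1\Big(\sum_{s\le r}f_s(t)^2\Big)^{p/2}dt\le C\qquad\text{for all }r.$$
By monotone convergence $F=(\sum_sf_s^2)^{1/2}$ lies in $L_p$. In particular $F<\infty$ almost everywhere, so $f_s\to0$ almost everywhere. Since $|f_s|^p\le F^p$ and $F^p$ is integrable, dominated convergence gives $N(f_s)=\int|f_s|^p\to0$, a contradiction. Let $v=\lim_jBy_j$.

**Step 5: averaging.** Fix $r\ge1$ and put $\eta=1/(2r)$, $K_0=0$. As in Step 3 of Section 6, choose in turn $j_s$ and $K_s$ for $s=1,\dots,2r$, both strictly increasing, with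
$$N(A_ky_{j_s})<\eta\ \text{ for all }k<K_{s-1}\text{ and all }k\ge K_s,\qquad N(By_{j_s}-v)<\eta;$$
the choice of $j_s$ uses Steps 3 and 4, and the choice of $K_s$ uses $Ay_{j_s}\in c_0(W_k)$. With the same signs $\sigma_t$, let $x=\frac1r\sum_{t=1}^{2r}\sigma_ty_{j_t}$. Its coordinate in place $j_r$ is the function $1$, so $N(x)\ge1$.

For each $k$ at most one index $s$ satisfies $K_{s-1}\le k<K_s$. So at most one of the numbers $N(A_ky_{j_t})$ is not $<\eta$, and that one is at most $C\,N(y_{j_t})=C$ by (9). Hence
$$N(A_kx)\le r^{-p}(C+2r\eta)=r^{-p}(C+1).$$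
Since $\sum_t\sigma_t=0$, also $N(Bx)=N\big(\frac1r\sum_t\sigma_t(By_{j_t}-v)\big)\le r^{-p}\cdot2r\eta=r^{-p}$. Therefore by (9)
$$\delta\le\delta N(x)\le N(Tx)\le r^{-p}(C+1)\qquad\text{for every }r\ge1,$$
which is impossible for large $r$. So $X$ does not embed in $Y$.

**Step 6: the analogue of Theorem 3.** Placing two functions on the two halves of $[0,1]$, that is, sending $(f,g)$ to the function equal to $f(2t)$ on $[0,\frac12)$ and $g(2t-1)$ on $[\frac12,1]$, gives $L_p\oplus L_p\cong L_p$. The argument of Section 7 used only this property of $W$, Theorem 1, and the non-embedding of $X$ in $Y$. So for $X'=X\oplus L_p$ we get $E(X')\sim_BE(Y)$, with $Y$ a closed subspace of $X'$, while $X'$ does not embed in $Y$. $\square$
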